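\title{Residually finite groups with uniformly almost flat quotients are virtually nilpotent}

\begin{abstract}
A finitely generated group has uniformly $\alpha$-almost flat quotients if the diameter of each of its finite quotients is at least a fixed constant times the $\alpha$-th power of the order of the quotient. We prove that a finitely generated residually finite group has this property if and only if it is virtually nilpotent of Hirsch length at most $1/\alpha$. This implies a conjecture posed in a paper of Guo and Tointon: if such a group has uniformly $(1/d)$-almost flat quotients, then the kernel of any surjection of a finite-index subgroup onto $\mathbb Z$ is finitely generated and has uniformly $(1/(d-1))$-almost flat quotients. The proof uses the structure theorem for approximate groups to turn the hypothesis into an inequality between orders and exponents of finite quotients, and then applies this inequality to finite simple groups, solvable linear groups, modules over nilpotent groups and $p$-adic Lie algebras.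
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Diameters of finite quotients}
Let $G$ be a group with a finite symmetric generating set $S$ that contains the identity, and let $S^n=\{s_1\cdots s_n : s_i\in S\}$. We write $N\trianglelefteq_f G$ to say that $N$ is a normal subgroup of finite index, and for such $N$ we put
\[
\operatorname{diam}_S(G/N)=\min\{n\ge 1 : S^nN=G\}.
\]
This is the diameter of the finite group $G/N$ with respect to the image of $S$; by convention it is at least $1$. It lies between two elementary bounds. Since $|S^n|\le |S|^n$, the diameter is at least a constant times $\log [G:N]$. Since the sets $S^nN$ increase strictly until they fill $G$, it is at most $[G:N]$. We are interested in groups all of whose finite quotients lie near the upper end of this range.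

\begin{definition}\label{def:flat}
Let $\alpha\in(0,1]$. A finitely generated group $G$ has \emph{uniformly $\alpha$-almost flat quotients} if there is $\varepsilon>0$ such that
\[
\operatorname{diam}_S(G/N)\ge \varepsilon\,[G:N]^{\alpha}\qquad\text{for all } N\trianglelefteq_f G .
\]
It has \emph{uniformly almost flat quotients} if this holds for some $\alpha\in(0,1]$.
\end{definition}

The choice of $S$ affects only $\varepsilon$: if $S'\subseteq S^m$, then $\operatorname{diam}_S(G/N)\le m\operatorname{diam}_{S'}(G/N)$, and the roles of $S$ and $S'$ can be exchanged. We therefore drop $S$ from the notation.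

The number $1/\alpha$ behaves like a dimension. Take $G=\mathbb Z^d$ with $S=\{0,\pm e_1,\dots,\pm e_d\}$. A quotient of diameter $D$ has at most $|S^D|\le(2D+1)^d$ elements, so $\mathbb Z^d$ has uniformly $(1/d)$-almost flat quotients, and the quotients $(\mathbb Z/n)^d$, of order $n^d$ and diameter at most $dn$, show that no larger $\alpha$ is possible. The same counting works for every group with $|S^n|\le Cn^d$. The definition, however, says nothing directly about the growth of $G$: it concerns only finite quotients, and in each of them it bounds the size of a ball at one single scale, the diameter.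

A theorem of Khukhro and Valette states that a finitely generated infinite residually finite group with uniformly almost flat quotients has a finite-index subgroup that surjects onto $\mathbb Z$. If $1/\alpha$ is a dimension, then passing to the kernel of such a surjection should lower it by one, as it does for $\mathbb Z^d\to\mathbb Z$. Neither half of this expectation is formal: the kernel of a map onto $\mathbb Z$ need not be finitely generated (Example~\ref{ex:lamp}), and a finite quotient of the kernel need not come from a finite quotient of the group. The expectation is made precise by a conjecture posed in \cite{GT}, which we prove. It is the following statement.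

\begin{theorem}\label{thm:conj}
Let $d\ge2$ be an integer. Let $G$ be a finitely generated infinite residually finite group with uniformly $(1/d)$-almost flat quotients, and let $H$ be a finite-index subgroup of $G$ with a quotient $H/K\cong\mathbb Z$. Then $K$ is finitely generated and has uniformly $(1/(d-1))$-almost flat quotients.
\end{theorem}

We do not study $K$ directly. We determine all groups that satisfy the hypothesis. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index. The \emph{Hirsch length} $h(G)$ of a finitely generated virtually nilpotent group $G$ is the number of infinite cyclic factors in any subnormal series of $G$ whose factors are infinite cyclic or finite. It is additive, $h(G)=h(N)+h(G/N)$ for $N\trianglelefteq G$, and it does not change on passing to a subgroup of finite index.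

\begin{theorem}\label{thm:main}
Let $G$ be a finitely generated residually finite group and let $\alpha\in(0,1]$. Then $G$ has uniformly $\alpha$-almost flat quotients if and only if $G$ is virtually nilpotent and $\alpha\,h(G)\le1$. The ``if'' direction does not use residual finiteness.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
By the ``only if'' direction with $\alpha=1/d$, the group $G$ is virtually nilpotent and $h(G)\le d$. Subgroups of finitely generated virtually nilpotent groups are finitely generated and virtually nilpotent, so this holds for $K$. Moreover $h(K)=h(H)-h(\mathbb Z)=h(G)-1\le d-1$. Since $d\ge2$, the number $1/(d-1)$ lies in $(0,1]$, and the ``if'' direction applies to $K$ with $\alpha=1/(d-1)$.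
\end{proof}

Residual finiteness cannot be dropped from the ``only if'' direction. A finitely generated infinite simple group has only the trivial finite quotient, so it satisfies Definition~\ref{def:flat} for every $\alpha$, and it is not virtually nilpotent, because finitely generated virtually nilpotent groups are residually finite.

\subsection*{Plan of the proof}
It is convenient to work with $d=1/\alpha$. For a real number $d\ge1$ we call a group $G$ \emph{$d$-flat} if it is finitely generated and has uniformly $(1/d)$-almost flat quotients, that is, if there is $C_0$ with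
\begin{equation}\label{eq:flat}
|G/N|\le C_0\operatorname{diam}(G/N)^d\qquad\text{for all }N\trianglelefteq_fG .
\end{equation}
Every quotient of a $d$-flat group is $d$-flat, since its finite quotients are among those of the group. We use this often: each statement proved for $d$-flat groups applies to all quotients of the group under study.

Section~\ref{sec:examples} works out three examples, Section~\ref{sec:nilp} collects what we need about nilpotent groups, and Section~\ref{sec:if} proves the ``if'' direction. The ``only if'' direction has four steps. Let $G$ be $d$-flat.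
\begin{enumerate}
\item \emph{From diameter to exponent} (Section~\ref{sec:key}). The structure theorem for approximate groups gives one normal subgroup $L$ with $G/L$ virtually nilpotent such that $|G/N|\le C\exp(G/NL)^d$ for all $N\trianglelefteq_fG$, where $\exp$ is the exponent. After this step word lengths no longer appear.
\item \emph{Finite quotients} (Section~\ref{sec:finite}). Some $G_1\trianglelefteq_fG$ has only solvable finite quotients, and some term $T_0$ of the derived series of $G_1$ has nilpotent image in every finite quotient of $G$. The first statement uses the classification of finite simple groups.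
\item \emph{Abelian extensions} (Section~\ref{sec:abelian}). A $d$-flat group that is abelian-by-(virtually nilpotent) is virtually nilpotent. Hence $G/T_0$ is virtually nilpotent.
\item \emph{The remaining kernel} (Section~\ref{sec:padic}). A suitable $T\le T_0$ is studied one prime at a time. If $T$ were infinite, it would have a nonzero perfect $p$-adic Lie algebra for some $p$, and the action of $G$ on the semisimple quotient of this algebra would produce finite quotients that violate the inequality of step 1. Residual finiteness is used only in this step.
\end{enumerate}

\section{Three test cases}\label{sec:examples}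

Commutators are $[x,y]=x^{-1}y^{-1}xy$. The first example shows why the exponent in Theorem~\ref{thm:main} is the Hirsch length and not the degree of growth that the counting argument for $\mathbb Z^d$ suggests.

\begin{example}[The Heisenberg group]\label{ex:heis}
Let $H=\langle x,y\rangle$ be the integral Heisenberg group, with $z=[x,y]$ central, normal forms $x^iy^jz^k$, and $S=\{1,x^{\pm1},y^{\pm1}\}$. Its Hirsch length is $3$. Its balls grow at least like the fourth power of the radius: if $0\le k<m^2$, write $k=am+b$ with $0\le a,b<m$; then $z^k=[x^a,y^m][x^b,y]$ has length at most $6m$, so the $m^4$ elements $x^iy^jz^k$ with $0\le i,j<m$ and $0\le k<m^2$ lie in $S^{8m}$.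

Nevertheless $H$ is $3$-flat. Let $N\trianglelefteq_fH$, let $D=\operatorname{diam}(H/N)$, and let $\Lambda$ be the image of $N$ in $H/\langle z\rangle=\mathbb Z^2$. Every vector of $\mathbb Z^2$ is congruent modulo $\Lambda$ to one of $\ell^1$-norm at most $D$, so $|\mathbb Z^2/\Lambda|\le(2D+1)^2$. Applied to $(D+1,0)$, this also gives a nonzero $(i,j)\in\Lambda$ with $|i|+|j|\le 2D+1$. So $N$ contains some $g=x^iy^jz^k$, and since $N$ is normal it contains $[g,y]=z^i$ and $[g,x]=z^{-j}$. Hence $z$ has order at most $2D+1$ modulo $N$, and $|H/N|\le(2D+1)^3$. Reduction modulo $n$ gives quotients of order $n^3$ and diameter at most $6n$, so $3$ is optimal. Normality of $N$ transfers short relations from the abelianization to the center; this is the mechanism of Section~\ref{sec:if}.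
\end{example}

The next two groups have the form $A\rtimes\mathbb Z^j$ with $A$ abelian. They fail to be $d$-flat for every $d$, and they are the models for the two cases of Section~\ref{sec:abelian}.

\begin{example}[The lamplighter group]\label{ex:lamp}
Let $A=\mathbb F_2[x,x^{-1}]$ and $G=A\rtimes\langle t\rangle$, where $t$ has infinite order and acts as multiplication by $x$. It is generated by $t$ and the element $a=1$ of $A$, and the kernel $A$ of $G\to\mathbb Z$ is not finitely generated. Since $t^m$ acts trivially on $A/(x^m-1)A$, the group $G$ has the quotient $A/(x^m-1)A\rtimes\mathbb Z/m$, of order $m2^m$. The element $\sum_{i<m}\epsilon_ix^i$ of $A$, with $\epsilon_i\in\{0,1\}$, equals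
\begin{equation}\label{eq:horner}
\prod_{i=0}^{m-1}t^ia^{\epsilon_i}t^{-i}=a^{\epsilon_0}\,t\,a^{\epsilon_1}\,t\cdots t\,a^{\epsilon_{m-1}}\,t^{-(m-1)} .
\end{equation}
Every element of the quotient is therefore $a^{\epsilon_0}t\cdots ta^{\epsilon_{m-1}}t^{j}$ with $0\le j<m$, and the diameter is at most $3m$. The order is exponential in the diameter.
\end{example}

\begin{example}[Two commuting multipliers]\label{ex:six}
Let $A=\mathbb Z[1/6]$ and $G=A\rtimes\langle s,t\rangle$, where $\langle s,t\rangle\cong\mathbb Z^2$ and $s,t$ act as multiplication by $2$ and $3$. If $n$ divides both $2^M-1$ and $3^M-1$, then $G$ has the quotient $\mathbb Z/n\rtimes(\mathbb Z/M)^2$, of order $nM^2$. Since $n<2^M$, every residue modulo $n$ is a sum $\sum_{i<M}\epsilon_i2^i$, and \eqref{eq:horner} with $s$ in place of $t$ shows that the diameter is at most $4M$. If $G$ were $d$-flat, we would have $n\le CM^d$ for all such pairs $(n,M)$.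

With the single multiplier $2$ one could take $n=2^M-1$. With two multipliers we need a common divisor of $2^M-1$ and $3^M-1$ that is large compared with $M$. Fermat's little theorem provides every prime $r>3$ with $r-1\mid M$. A first attempt is to take $n$ the product of the primes in $(3,x]$ and $M=\operatorname{lcm}(1,\dots,\lfloor x\rfloor)$; by the prime number theorem $\log n\sim x\sim\log M$, which gives no contradiction when $d>1$. To gain, fix $Q$ and use only primes $r\equiv1\pmod Q$. They share the factor $Q$ of $r-1$, so $M=Q\operatorname{lcm}(1,\dots,\lfloor x/Q\rfloor)$ suffices. Now $\log M\sim x/Q$, while $\log n\sim x/\varphi(Q)$ by the prime number theorem for arithmetic progressions. The ratio $Q/\varphi(Q)$ is unbounded as $Q$ varies, so $n\le CM^d$ fails for every $d$.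
\end{example}

In both examples the finite quotient has a normal subgroup, the image of $A$, that carries almost all of the order and yet consists of short words. The diameter is then governed by the quotient by this subgroup, which is an abelian group on a bounded number of generators, so that its diameter is comparable to its exponent. Proposition~\ref{prop:key} says that, up to a constant factor, this always happens in a $d$-flat group, with one fixed subgroup $L$ in the role of $A$.

\section{Nilpotent groups}\label{sec:nilp}

We abbreviate ``finitely generated'' to f.g.\ and ``virtually nilpotent'' to vn. For a group $X$ we write $\gamma_i(X)$ for the lower central series, $X^{(i)}$ for the derived series, $X'=X^{(1)}$, $\operatorname{dl}(X)$ for the derived length, $X^m=\langle x^m:x\in X\rangle$, and $\exp(X)$ for the exponent. The letter $C$ denotes a constant that depends on the fixed groups under discussion but not on the varying subgroup $N$; it may change from one occurrence to the next. We use the following standard facts.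

\begin{enumerate}
\item[(N1)] Subgroups, quotients and finite direct products of vn groups are vn. A vn group has a nilpotent normal subgroup of finite index. If $J\trianglelefteq\Gamma$ is finite and $\Gamma/J$ is vn, then $\Gamma$ is vn: if $U/J$ is nilpotent of finite index in $\Gamma/J$, then $V=U\cap C_\Gamma(J)$ has finite index in $\Gamma$, the subgroup $V\cap J$ is central in $V$, and $V/(V\cap J)$ embeds in $U/J$.
\item[(N2)] A f.g.\ vn group is finitely presented and residually finite, all its subgroups are f.g., and it has a torsion-free nilpotent normal subgroup of finite index. It is finite if it has finite exponent or Hirsch length $0$.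
\item[(N3)] A f.g.\ nilpotent group has a central series with cyclic factors; in particular it is \emph{polycyclic}, that is, it has a finite subnormal series with cyclic factors. Its elements of finite order form a finite normal subgroup. If it is torsion-free, the factors of its upper central series are torsion-free, hence free abelian, and refining this series gives a central series $U=U_1>\dots>U_{h+1}=1$ with infinite cyclic factors, $h=h(U)$. All the quotients $U/U_i$ are then torsion-free.
\item[(N4)] A f.g.\ group has only finitely many subgroups of each finite index. If $\Gamma$ is f.g.\ and $\Gamma/K$ is finitely presented, then $K$ is the normal closure of a finite set.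
\item[(N5)] If $U=U_1\ge\dots\ge U_{l+1}=1$ and $V$ are normal subgroups of $U$, then $|U:V|=\prod_i|U_i:U_{i+1}(U_i\cap V)|$, because $U_iV/U_{i+1}V\cong U_i/(U_i\cap U_{i+1}V)$ and $U_i\cap U_{i+1}V=U_{i+1}(U_i\cap V)$.
\end{enumerate}

Our finite quotients will mostly be quotients by power subgroups $X^m$. The difficulty with $X^m$ is that its elements are products of $m$-th powers and need not be $m$-th powers: in the Heisenberg group $x^2y^2$ is not a square, since a square root would have the form $xyz^k$ and $(xyz^k)^2=x^2y^2z^{2k-1}$. In a nilpotent group this defect is repaired at the cost of a factor that depends only on the class. For $c\ge1$ put $\lambda_c=\prod_{j=2}^cj!$, so $\lambda_1=1$.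

\begin{lemma}\label{lem:powers}
Let $X$ be nilpotent of class at most $c$, where $c\ge1$, and let $n\ge1$. Then every element of $X^{\lambda_cn}$ is the $n$-th power of an element of $X$.
\end{lemma}

\begin{proof}
We use induction on $c$. For $c=1$ the group is abelian and products of $n$-th powers are $n$-th powers. Let $c\ge2$, $q'=\lambda_{c-1}n$ and $q=\lambda_cn=c!\,q'$. The Hall--Petrescu formula states that for $x,y$ in any group
\[
x^qy^q=(xy)^q\,c_2^{\binom q2}c_3^{\binom q3}\cdots c_q^{\binom qq}\qquad\text{with }c_i\in\gamma_i(\langle x,y\rangle).
\]
In $X$ the factors with $i>c$ are trivial. For $2\le i\le c$ we have $\binom qi=\frac qi\binom{q-1}{i-1}$ and $\frac qi=q'\frac{c!}{i}$, so $q'$ divides $\binom qi$. Thus $x^qy^q=(xy)^qw$ with $w$ a product of $q'$-th powers of elements of $\gamma_2(X)$.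

An element of $X^q$ has the form $x_1^q\cdots x_s^q$. Suppose that $x_1^q\cdots x_{j}^q=(x_1\cdots x_j)^qw_j$ with $w_j$ a product of $q'$-th powers of elements of $\gamma_2(X)$. Then $x_1^q\cdots x_{j+1}^q=(x_1\cdots x_j)^qx_{j+1}^q\cdot w_j'$, where $w_j'$ is the conjugate of $w_j$ by $x_{j+1}^q$ and is again such a product, and the formula applies to the first two factors. So $x_1^q\cdots x_s^q=g^qw_s$ with $g=x_1\cdots x_s$.

Let $M=\langle g,\gamma_2(X)\rangle$. Then $g^qw_s=(g^{c!})^{q'}w_s\in M^{q'}$. The group $M/\gamma_3(X)$ is generated by the image of $g$ and a central subgroup, so it is abelian. Hence $\gamma_2(M)\le\gamma_3(X)$, then $\gamma_i(M)\le\gamma_{i+1}(X)$ for all $i\ge2$, and $M$ has class at most $c-1$. By induction $g^qw_s$ is an $n$-th power in $M$.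
\end{proof}

\begin{corollary}\label{cor:index}
If $U$ is f.g., torsion-free and nilpotent of class at most $c$, where $c\ge1$, then $|U:U^{\lambda_cn}|\ge n^{h(U)}$.
\end{corollary}

\begin{proof}
Take the series $(U_i)$ of (N3) and put $V=U^{\lambda_cn}$. If $u\in V\cap U_i$, then $u=v^n$ with $v\in U$ by Lemma~\ref{lem:powers}, and $v\in U_i$ because $U/U_i$ is torsion-free. So the image of $V\cap U_i$ in $U_i/U_{i+1}\cong\mathbb Z$ lies in $n\mathbb Z$, and each factor in (N5) is at least $n$.
\end{proof}

A group is \emph{residually $p$} if the normal subgroups whose quotient is a finite $p$-group intersect trivially.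

\begin{lemma}\label{lem:resp}
Let $B$ be a f.g.\ nilpotent group whose torsion subgroup $\tau$ is a $p$-group. Then $B$ is residually $p$.
\end{lemma}

\begin{proof}
Let $B$ have class at most $c\ge1$ and let $e$ be the largest divisor of $\lambda_c$ prime to $p$. The group $B/B^{\lambda_cp^j}$ is finite by (N2), nilpotent, and of exponent dividing $\lambda_cp^j$. Let $N_j/B^{\lambda_cp^j}$ be the product of its Sylow subgroups for the primes other than $p$; it has exponent dividing $e$, and $B/N_j$ is a finite $p$-group. Let $x\in\bigcap_jN_j$. Then $x^e\in B^{\lambda_cp^j}$, so $x^e=y_j^{p^j}$ with $y_j\in B$, for every $j$, by Lemma~\ref{lem:powers}.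

Let $(U_i)$ be the series of (N3) for the torsion-free group $B/\tau$. If $x^e\notin\tau$, choose $i$ with $x^e\tau\in U_i\setminus U_{i+1}$. Then $y_j\tau\in U_i$, and the nonzero image of $x^e$ in $U_i/U_{i+1}\cong\mathbb Z$ is divisible by $p^j$ for all $j$, which is impossible. So $x^e\in\tau$, hence $y_j\in\tau$, and $x^e=y_j^{p^j}=1$ once $p^j\ge|\tau|$. Thus $x$ lies in the $p$-group $\tau$ and has order prime to $p$, so $x=1$.
\end{proof}

\section{Virtually nilpotent groups have flat quotients}\label{sec:if}

We generalize Example~\ref{ex:heis}. We use Schreier's lemma: if $S$ generates $K$, $U\le K$, and $\mathcal T\ni1$ is a set of representatives of the cosets $Uk$, with $\overline k$ denoting the representative of $Uk$, then $U$ is generated by the elements $ts\,\overline{ts}^{\,-1}$ with $t\in\mathcal T$, $s\in S$.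

\begin{proposition}\label{prop:if}
Let $K$ be a f.g.\ vn group with $h=h(K)$. If $h\ge1$, then $[K:N]\le C\operatorname{diam}(K/N)^h$ for all $N\trianglelefteq_fK$. Hence $K$ has uniformly $\alpha$-almost flat quotients whenever $\alpha\in(0,1]$ and $\alpha h\le1$.
\end{proposition}

\begin{proof}
If $h=0$, then $K$ is finite and $\operatorname{diam}(K/N)\ge1\ge|K|^{-\alpha}[K:N]^\alpha$. If $h\ge1$ and $\alpha\le1/h$, then $[K:N]^\alpha\le[K:N]^{1/h}$, so the second statement follows from the first.

\emph{Step 1: passing to a nilpotent subgroup.} Let $U\trianglelefteq_fK$ be nilpotent of class at most $c$ and index $b$, let $\mathcal T$ be as above, and let $Y$ be the finite set of Schreier generators of $U$. It contains $1$, and it is symmetric because the inverse of $ts\,\overline{ts}^{\,-1}$ is the Schreier generator for $\overline{ts}$ and $s^{-1}$. Let $D=\operatorname{diam}(K/N)$ and $N_U=N\cap U$. We bound the diameter of $U/N_U$ with respect to $Y$.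

With $t_0=1$ and $t_i=\overline{s_1\cdots s_i}$ we have $s_1\cdots s_D=\prod_{i=1}^D(t_{i-1}s_it_i^{-1})\cdot t_D$, so $S^D\subseteq Y^D\mathcal T$. Every $u\in U$ is therefore $u=ytn$ with $y\in Y^D$, $t\in\mathcal T$, $n\in N$, and $tn=y^{-1}u\in U$. For each $t$ that occurs, fix $n_t\in N$ with $u_t=tn_t\in U$. Then $n_t^{-1}n=u_t^{-1}tn\in N_U$, so $u\in Y^Du_tN_U$. Consider the connected graph on $U/N_U$ with edges $x\sim yx$, $y\in Y$. We have covered it by at most $b$ balls of radius $D$. Two vertices in one ball are at distance at most $2D$, so a geodesic has at most $2D+1$ vertices in each ball. Hence $U=Y^{D'}N_U$ with $D'=b(2D+1)\le3bD$.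

\emph{Step 2: short relations in each layer.} By Schreier's lemma applied to $N_U\le U$, with representatives in $Y^{D'}$, the group $N_U$ is generated by elements of $Y^{2D'+1}$. Let $\Lambda$ be the image of $N_U$ in $U^{\mathrm{ab}}=U/U'$. Let $A_i=\gamma_i(U)/\gamma_{i+1}(U)$, a f.g.\ abelian group of rank $h_i$, so that $\sum_ih_i=h$. The map $(u_1,\dots,u_i)\mapsto[u_1,\dots,u_i]\gamma_{i+1}(U)$ is a homomorphism in each variable and its values generate $A_i$, so it induces a surjection $(U^{\mathrm{ab}})^{\otimes i}\to A_i$. Let $\Lambda_i$ be the image of $\Lambda\otimes(U^{\mathrm{ab}})^{\otimes(i-1)}$. It has three properties.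
\begin{itemize}
\item It has finite index in $A_i$: if $mU^{\mathrm{ab}}\subseteq\Lambda$, then $mA_i\subseteq\Lambda_i$.
\item It lies in the image of $N_U\cap\gamma_i(U)$, since $[n,u_2,\dots,u_i]\in N_U$ for $n\in N_U$. This is where normality is used.
\item It is generated by the images of $\mu\otimes y_2\otimes\dots\otimes y_i$ with $y_j\in Y$ and $\mu$ the image of an element of $Y^{2D'+1}$. Each of these is a sum of $2D'+1$ elements of the fixed finite set of images of $y_1\otimes\dots\otimes y_i$, $y_j\in Y$.
\end{itemize}
Let $\tau_i$ be the torsion subgroup of $A_i$ and fix an isomorphism $A_i/\tau_i\cong\mathbb Z^{h_i}$. The image of $\Lambda_i$ has finite index and is generated by vectors of Euclidean norm at most $CD'$. Choose $h_i$ linearly independent ones among them. They span a lattice whose index is the absolute value of their determinant, which is at most $(CD')^{h_i}$ by Hadamard's inequality. So $|A_i:\Lambda_i|\le|\tau_i|(CD')^{h_i}$. By (N5) for the lower central series, $|U/N_U|\le\prod_i|A_i:\Lambda_i|\le CD'^{\,h}$, and $[K:N]\le b\,|U/N_U|\le CD^h$.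
\end{proof}

\section{From diameter to exponent}\label{sec:key}

The hypothesis \eqref{eq:flat} bounds the size of one ball in $G/N$, the whole group. By the pigeonhole principle there is then an intermediate scale at which balls in $G/N$ grow by a bounded factor only, and sets with this property have a known structure.

A finite symmetric subset $A\ni1$ of a group is a \emph{$\kappa$-approximate group} if $A^2\subseteq XA$ for some symmetric set $X\subseteq A^3$ with $|X|\le\kappa$.

\begin{theorem}[Breuillard--Green--Tao {\cite[Theorem 1.6]{BGT}}]\label{thm:bgt}
If $A$ is a $\kappa$-approximate group, there are a subgroup $G_0$ and a finite normal subgroup $H$ of $G_0$ such that $A$ is covered by $O_\kappa(1)$ left translates of $G_0$, the group $G_0/H$ is nilpotent of class $O_\kappa(1)$, and $H\subseteq A^4$.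
\end{theorem}

The groups $G_0$ and $H$ will depend on $N$. The bounds for the number of translates and for the class do not, and this lets us replace $G_0$ and $H$ by images of two fixed subgroups $E$ and $L$ of $G$.

\begin{proposition}\label{prop:key}
Let $G$ be $d$-flat. There are normal subgroups $L\le E$ of $G$, with $[G:E]$ finite and $E/L$ nilpotent, and a constant $C$ such that
\begin{equation}\label{eq:key}
|G/N|\le C\exp(G/NL)^d\qquad\text{for all }N\trianglelefteq_fG .
\end{equation}
In particular $G/L$ is vn.
\end{proposition}

\begin{proof}
Put $\kappa=5^{4d}$, and let $k,c\ge1$ be the bounds for the number of translates and for the class in Theorem~\ref{thm:bgt} for $2\kappa$-approximate groups. Let $E$ be the intersection of all subgroups of $G$ of index at most $k$. It is normal, and of finite index by (N4). Put $L=\gamma_{c+1}(E)$. Let $N\trianglelefteq_fG$, let $D=\operatorname{diam}(G/N)$, and let $\bar S$ be the image of $S$ in $G/N$.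

\emph{A scale of slow growth.} Suppose that $|\bar S^{5^{i+1}}|>\kappa|\bar S^{5^i}|$ for all integers $i$ with $\sqrt D\le5^i\le D/16$. The number $\nu$ of such $i$ is at least $\frac12\log_5D-\log_516-1=\frac12\log_5D-\log_580$, so
\[
|G/N|\ge\kappa^\nu\ge80^{-4d}D^{2d}.
\]
This contradicts \eqref{eq:flat} when $D\ge D_0$, for a suitable $D_0$ independent of $N$. We also require $2\sqrt{D_0}\ge k$. So if $D\ge D_0$ there is an integer $n$ with $\sqrt D\le n\le D/16$, $2n\ge k$ and $|\bar S^{5n}|\le\kappa|\bar S^n|$.

\emph{An approximate group.} Let $A=\bar S^{2n}$. Choose $X\subseteq\bar S^{4n}$ maximal such that the sets $x\bar S^n$, $x\in X$, are pairwise disjoint. These sets lie in $\bar S^{5n}$, so $|X|\le\kappa$. By maximality, for each $a\in\bar S^{4n}$ the set $a\bar S^n$ meets some $x\bar S^n$, so $a\in x\bar S^{2n}$. Thus $A^2\subseteq XA$, and replacing $X$ by $X\cup X^{-1}\subseteq A^2\subseteq A^3$ we see that $A$ is a $2\kappa$-approximate group. Let $G_0$ and $H$ be given by Theorem~\ref{thm:bgt}.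

\emph{The image of $L$ consists of short words.} For $0\le i\le2n$ consider the number of left cosets of $G_0$ in $\bar S^iG_0$, where $\bar S^0=\{1\}$. These $2n+1$ numbers are nondecreasing and lie between $1$ and $k\le2n$, so $\bar S^iG_0=\bar S^{i+1}G_0$ for some $i<2n$. Multiplying on the left by $\bar S$ repeatedly gives $\bar S^iG_0=G/N$. So $G_0$ has index at most $k$ in $G/N$, its preimage in $G$ contains $E$, and
\[
LN/N=\gamma_{c+1}(EN/N)\le\gamma_{c+1}(G_0)\le H\subseteq A^4=\bar S^{8n}.
\]
Every element of $G/N$ is a word of length at most $\operatorname{diam}(G/NL)$ times an element of $LN/N$. Since $8n\le D/2$, we get $D\le\operatorname{diam}(G/NL)+D/2$, that is, $D\le2\operatorname{diam}(G/NL)$. By \eqref{eq:flat}, $|G/N|\le C\operatorname{diam}(G/NL)^d$. For $D<D_0$ this holds as well, since then $|G/N|\le C_0D_0^d$.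

\emph{Diameter versus exponent in $G/L$.} The f.g.\ nilpotent group $E/L$ has a series with cyclic factors, so $E/L=\langle g_1\rangle\cdots\langle g_l\rangle$ for some $g_1,\dots,g_l$. Fix representatives of the finitely many cosets of $E/L$ in $G/L$. In a finite quotient of $G/L$ of exponent $e$, every element is the image of a representative times $g_1^{a_1}\cdots g_l^{a_l}$ with $0\le a_i<e$. So $\operatorname{diam}(G/NL)\le C\exp(G/NL)$.
\end{proof}

Since $\exp(G/NL)$ divides $\exp(G/N)$, inequality \eqref{eq:key} has a weaker form that does not mention $L$ and that passes to normal subgroups of finite index.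

\begin{corollary}\label{cor:weak}
Let $G$ be $d$-flat.
\begin{enumerate}
\item[(a)] If $G_1\trianglelefteq_fG$, there is $C=C(G_1)$ with $|G_1/N|\le C\exp(G_1/N)^d$ for all $N\trianglelefteq_fG_1$.
\item[(b)] Every vn quotient $\bar G$ of $G$ has $h(\bar G)\le d$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Since $G_1$ normalizes $N$, there are at most $[G:G_1]$ conjugates $N^g$, $g\in G$, and their intersection $N_0$ is normal of finite index in $G$. The group $G_1/N_0$ maps onto $G_1/N$ and embeds in the product of the groups $G_1/N^g\cong G_1/N$, so $\exp(G_1/N_0)=\exp(G_1/N)$. As $g^{[G:G_1]}\in G_1$ for $g\in G$, \eqref{eq:key} gives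
\[
|G_1/N|\le|G/N_0|\le C\exp(G/N_0)^d\le C\bigl([G:G_1]\exp(G_1/N)\bigr)^d .
\]

(b) Let $U\trianglelefteq\bar G$ be torsion-free nilpotent of class at most $c\ge1$ and of finite index $b$. The group $\bar G/U^{\lambda_cn}$ has exponent dividing $b\lambda_cn$, so it is a finite quotient of $G$ by (N2). Corollary~\ref{cor:index} and \eqref{eq:key} give $n^{h(\bar G)}\le C(b\lambda_cn)^d$ for all $n$.
\end{proof}

\begin{remark}\label{rem:weak}
The weak form (a) already excludes the lamplighter group, whose quotients in Example~\ref{ex:lamp} have order $m2^m$ and exponent at most $2m$. It is blind to other families. The group $\mathrm{SL}_2(\mathbb Z/n)$ has order at most $n^4$ and contains a unipotent element of order $n$; the group $\mathbb Z/n\rtimes(\mathbb Z/M)^2$ of Example~\ref{ex:six} has elements of orders $n$ and $M$, so its order is at most the cube of its exponent. Against such quotients we need \eqref{eq:key} itself: it says that the part of $G/N$ inside the image of $L$ contributes to the order but not to the exponent.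
\end{remark}

\section{The finite quotients}\label{sec:finite}

Throughout this section $G$ is $d$-flat, and $L\le E$ are as in Proposition~\ref{prop:key}. For a finite group $Q$, the \emph{Fitting subgroup} $\operatorname{Fit}(Q)$ is the largest nilpotent normal subgroup and the \emph{Frattini subgroup} $\Phi(Q)$ is the intersection of the maximal subgroups. If $Q$ is solvable, then $C_Q(\operatorname{Fit}(Q))\le\operatorname{Fit}(Q)$.

\subsection*{Nonabelian chief factors}
A \emph{chief factor} of $G$ is a quotient $N_2/N_1$ of normal subgroups of $G$ such that $N_2/N_1$ is a minimal normal subgroup of $G/N_1$. A finite chief factor is a direct power of a simple group. For $\Sigma$ finite nonabelian simple, $\operatorname{Aut}(\Sigma^k)=\operatorname{Aut}(\Sigma)\wr\operatorname{Sym}(k)$, and the quotient by the inner automorphisms is $\operatorname{Out}(\Sigma)\wr\operatorname{Sym}(k)$. The idea is that a large factor $\Sigma^k$ cannot survive in the vn group $G/L$, so it is absorbed by $L$; what remains is a section of $\operatorname{Out}(\Sigma)\wr\operatorname{Sym}(k)$, whose elements have orders far smaller than $|\Sigma|^k$.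

\begin{proposition}\label{prop:solv}
There is $G_1\trianglelefteq_fG$ all of whose finite quotients are solvable.
\end{proposition}

\begin{proof}
Let $N_1\trianglelefteq_fG$ and let $N_2/N_1\cong\Sigma^k$ be a nonabelian chief factor. Let $N=C_G(N_2/N_1)\ge N_1$ and $\Gamma=G/N\le\operatorname{Aut}(\Sigma^k)$. We show that $|\Gamma|$ is bounded independently of the chief factor.

Since $\Sigma^k$ has trivial center, $N_2\cap N=N_1$, so $\Delta=N_2N/N\cong\Sigma^k$ is the group of inner automorphisms, and it is a minimal normal subgroup of $\Gamma$. An automorphism $\phi$ that commutes with conjugation by $x$ satisfies $\phi(x)=x$, again because the center is trivial; so $C_\Gamma(\Delta)=1$. A normal subgroup of $\Gamma$ that does not contain $\Delta$ meets it trivially, hence centralizes it, hence is trivial. So every nontrivial normal subgroup of $\Gamma$ contains $\Delta$, and $\operatorname{Fit}(\Gamma)=1$. Let $b=[G:E]$.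

If $L\le N$, then $EN/N$ is a nilpotent normal subgroup of $\Gamma$ of index at most $b$. It is trivial, so $|\Gamma|\le b$.

Suppose $L\not\le N$. Then $LN/N\ge\Delta$, so $G/NL$ is a quotient of $\Gamma/\Delta\le\operatorname{Out}(\Sigma)\wr\operatorname{Sym}(k)$. We bound its exponent through a single element order. The finite group $EN/NL$ is nilpotent, so it is the product of its Sylow subgroups and has an element of order equal to its exponent, which is at least $\exp(G/NL)/b$. Hence $\operatorname{Out}(\Sigma)\wr\operatorname{Sym}(k)$ has an element of order at least $\exp(G/NL)/b$. On the other hand, the order of a permutation $\sigma$ of $k$ points is the least common multiple of its distinct cycle lengths; if there are $j$ of these, then $1+2+\dots+j\le k$, so $j\le\sqrt{2k}$ and $\sigma$ has order at most $k^{\sqrt{2k}}$. An element of the wreath product lying over $\sigma$, raised to the order of $\sigma$, lies in $\operatorname{Out}(\Sigma)^k$, whose exponent divides $|\operatorname{Out}(\Sigma)|$. By \eqref{eq:key},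
\[
|\Sigma|^k\le|G/N|\le C\bigl(b\,|\operatorname{Out}(\Sigma)|\,k^{\sqrt{2k}}\bigr)^d .
\]
By the classification of finite simple groups, $|\operatorname{Out}(\Sigma)|=O(\log|\Sigma|)$: the order is at most $4$ for alternating and sporadic groups, and for a group of Lie type of rank $l$ over $\mathbb F_q$ it is $O((l+1)\log q)$, while $\log|\Sigma|\ge c_0\,l\log q$ with an absolute constant $c_0>0$. Taking logarithms, and using $k\log|\Sigma|\ge\frac12k\log60+\frac12\log|\Sigma|$, we obtain
\[
\bigl(\tfrac12k\log60-d\sqrt{2k}\log k\bigr)+\bigl(\tfrac12\log|\Sigma|-d\log\log|\Sigma|\bigr)\le C .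
\]
Each bracket is bounded below and tends to infinity with its variable. So $k$ and $|\Sigma|$ are bounded, and so is $|\Gamma|\le|\operatorname{Aut}(\Sigma^k)|$.

By (N4) only finitely many subgroups $N$ arise in this way. Let $G_1$ be their intersection, or $G$ if there are none. Let $N_0\trianglelefteq_fG$, and refine $N_0\le G_1N_0$ to a chain of normal subgroups of $G$ whose factors are chief factors. A nonabelian factor $N_2/N_1$ in this chain would be centralized by $G_1$ and by $N_0\le N_1$, hence by $N_2\le G_1N_0$, which is absurd. So $G_1N_0/N_0$ is solvable. Finally, any $N\trianglelefteq_fG_1$ contains the intersection $N_0\trianglelefteq_fG$ of its conjugates, and $G_1/N$ is a quotient of $G_1/N_0$.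
\end{proof}

\subsection*{Solvable linear groups: exponent and derived length}
To control a finite solvable quotient $Q$ of $G_1$ modulo its Fitting subgroup we must control the quotients $V\rtimes X$, where $V=\mathbb F_p^k$ and $X\le\mathrm{GL}(V)$ is solvable and irreducible. Corollary~\ref{cor:weak}(a) forces $\exp(X)$ to be at least a fixed power of $|V|$, roughly. This does not bound $X$: for $V=\mathbb F_{p^k}$ and $X=\mathbb F_{p^k}^\times$ the exponent is $|V|-1$. But this $X$ is abelian, and Lemma~\ref{lem:linear} shows that a large exponent can only come from a large field of scalars, which leaves little room for derived length. We use the following results.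

\begin{enumerate}
\item[(F1)] (P\'alfy, Wolf 1982.) A finite solvable group acting faithfully and completely reducibly on a finite vector space $V$ has order at most $|V|^3$. A primitive solvable permutation group of degree $s$ has the form $V\rtimes B_0$ with $|V|=s$ and $B_0$ faithful and irreducible on $V$, so it has order at most $s^4$.
\item[(F2)] (Zassenhaus.) There is a nondecreasing function $\zeta$ such that every solvable linear group of degree $m$ over any field has derived length at most $\zeta(m)$. Via permutation matrices this applies to solvable subgroups of $\operatorname{Sym}(m)$.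
\item[(F3)] (Burnside.) For a finite $p$-group $B$ we have $\Phi(B)=B'B^p$, and the automorphisms of $B$ that act trivially on $B/\Phi(B)$ form a $p$-group.
\item[(F4)] (Clifford.) If $V$ is a finite-dimensional irreducible $X$-module over a field and $A\trianglelefteq X$, then $V$ is a direct sum of irreducible $A$-modules, and $X$ permutes transitively the \emph{homogeneous components}, the sums of all irreducible $A$-submodules of one isomorphism type.
\item[(F5)] (Gasch\"utz.) If $Q$ is finite and solvable, then $\operatorname{Fit}(Q)/\Phi(Q)=\operatorname{Fit}(Q/\Phi(Q))$ is a direct product of elementary abelian minimal normal subgroups of $Q/\Phi(Q)$ and has a complement in $Q/\Phi(Q)$.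
\end{enumerate}

\begin{lemma}\label{lem:exp}
\begin{enumerate}
\item[(a)] A transitive solvable group $B\le\operatorname{Sym}(s)$ has $\exp(B)\le s^4$.
\item[(b)] If a finite solvable group $Y$ acts faithfully by automorphisms on a finite abelian group $B$, then $\exp(Y)\le|B|^4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $s$. The case $s=1$ is trivial and the primitive case is (F1). Otherwise $B$ preserves a partition into $s_1$ blocks of size $s_2$ with $s_1,s_2<s=s_1s_2$. Let $B_1$ be the group induced on the set of blocks, and $B_2$ the group induced on one block by its stabilizer; both are transitive and solvable, and the groups $B_2$ for different blocks are isomorphic. The kernel of $B\to B_1$ embeds in a product of $s_1$ copies of $B_2$. So $\exp(B)\le\exp(B_1)\exp(B_2)\le s_1^4s_2^4$.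

(b) Let $B=\prod_rB_r$ be the primary decomposition and $Y_r$ the group induced on $B_r$. Then $Y$ embeds in $\prod_rY_r$ and $\exp(Y)\le\prod_r\exp(Y_r)$, so we may assume that $B$ is an $r$-group. An element of $Y$ of $r$-power order permutes $B$ in cycles of $r$-power lengths, so its order is the largest cycle length, at most $|B|$. So the $r$-part of $\exp(Y)$ is at most $|B|$. By P.~Hall's theorem on solvable groups, every element of order prime to $r$ is conjugate into a fixed subgroup $Y'_r$ whose order is the $r'$-part of $|Y|$. This subgroup acts on $B/\Phi(B)$ faithfully by (F3) and completely reducibly by Maschke's theorem, so $|Y'_r|\le|B|^3$ by (F1). The $r'$-part of $\exp(Y)$ divides $|Y'_r|$.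
\end{proof}

\begin{lemma}\label{lem:linear}
Let $V=\mathbb F_p^k$ and let $X\le\mathrm{GL}(V)$ be solvable and irreducible. There are positive integers $f,m,s$ with $k=fms$,
\[
\exp(X)\le p^fk^{10}\qquad\text{and}\qquad\operatorname{dl}(X)\le2\zeta(ms)+1 .
\]
\end{lemma}

\begin{proof}
Let $A$ be maximal among the abelian normal subgroups of $X$, and let $V_1,\dots,V_s$ be its homogeneous components. If $V_i$ is a sum of $m$ copies of the irreducible $A$-module $W_i$, the image $K_i$ of $\mathbb F_p[A]$ in $\operatorname{End}(V_i)$ is a commutative ring acting faithfully and irreducibly on $W_i$. So $K_i$ is a field, $W_i$ is one-dimensional over it, and $V_i\cong K_i^m$. By (F4) the order $p^f$ of $K_i$ and the number $m$ do not depend on $i$. Thus $k=fms$, and $\exp(A)$ divides $p^f-1$ because $A$ embeds in $\prod_iK_i^\times$.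

Let $X_0$ be the kernel of the action of $X$ on $\{V_1,\dots,V_s\}$ and let $Z=C_X(A)$. Elements of $Z$ are $A$-module automorphisms, so $Z\le X_0$. We have a chain $A\le Z\le X_0\le X$ of normal subgroups.
\begin{itemize}
\item $X/X_0$ is a transitive solvable subgroup of $\operatorname{Sym}(s)$, so it has exponent at most $s^4$ and derived length at most $\zeta(s)$.
\item $X_0$ acts by conjugation on each $K_i$ through field automorphisms, and an element acting trivially on all $K_i$ centralizes $A$. So $X_0/Z$ embeds in $(\mathbb Z/f)^s$.
\item $Z$ acts $K_i$-linearly on $V_i$, so it embeds in $\mathrm{GL}_m(p^f)^s$ and $\operatorname{dl}(Z)\le\zeta(m)$.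
\end{itemize}
This gives $\operatorname{dl}(X)\le\zeta(s)+1+\zeta(m)\le2\zeta(ms)+1$. It remains to prove $\exp(Z/A)\le m^{10}$, for then $\exp(X)\le p^f\,m^{10}\,f\,s^4\le p^fk^{10}$. The point is that this bound does not depend on the field.

\emph{The Fitting subgroup of $Z$.} If $B\le Z$ is an abelian normal subgroup of $X$, then $AB$ is abelian and normal, so $B\le A$. Let $F=\operatorname{Fit}(Z)$; it contains the central subgroup $A$ of $Z$ and is normal in $X$. The center of $F$ is an abelian normal subgroup of $X$ containing $A$, so it equals $A$; and since $C_Z(F)\le F$, we get $C_Z(F)=A$. Suppose that $F$ has class $c\ge3$. Then $[\gamma_{c-1}(F),\gamma_{c-1}(F)]\le\gamma_{2c-2}(F)=1$, as $2c-2\ge c+1$. So $\gamma_{c-1}(F)\le A$ is central and $\gamma_c(F)=1$, a contradiction. Hence $F$ has class at most $2$ and $F'\le A$.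

\emph{The groups $F_i$.} Let $F_i\le\mathrm{GL}_m(K_i)$ be the restriction of $F$ to $V_i$, with center $Z(F_i)$. Commutators in $F_i$ are scalars from $K_i$. We claim that representatives of distinct cosets of $Z(F_i)$ in $F_i$ are linearly independent over $K_i$. Otherwise take a relation $\sum_j\mu_jx_j=0$ among such representatives with all $\mu_j\ne0$ and with as few terms as possible. For $y\in F_i$ we have $y^{-1}x_jy=x_j[x_j,y]$, so conjugating the relation by $y$ and subtracting $[x_1,y]$ times the original gives $\sum_j\mu_j([x_j,y]-[x_1,y])x_j=0$, a shorter relation. Hence $[x_j,y]=[x_1,y]$ for all $j$ and $y$. Since commutators are central, $[x_jx_1^{-1},y]=1$ for all $y$, so $x_j\in x_1Z(F_i)$. There is then only one term, and $\mu_1x_1=0$ is impossible. So $B_i=F_i/Z(F_i)$ is an abelian group of order at most $m^2$. Conjugation by $X$ permutes the $V_i$ and normalizes $F$ and $Z$, so $n_0=\exp(B_i)\le m^2$ is independent of $i$, and the groups $Y_i$ induced by $Z$ on the $B_i$ are isomorphic. An element of $F$ whose restriction to every $V_i$ lies in $Z(F_i)$ is central in $F$, hence lies in $A$. In particular $y^{n_0}\in A$ for all $y\in F$.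

\emph{Conclusion.} Let $Z_0\ge A$ be the kernel of the action of $Z$ on all the $B_i$. Then $Z/Z_0$ embeds in $\prod_iY_i$, so $\exp(Z/Z_0)=\exp(Y_1)\le m^8$ by Lemma~\ref{lem:exp}(b). Let $x\in Z_0$ and $y\in F$. The element $[y,x]\in F$ restricts to $Z(F_i)$ on each $V_i$, so it lies in $A$, which is central in $Z$. Therefore $[y,x^{n_0}]=[y,x]^{n_0}=[y^{n_0},x]=1$. So $x^{n_0}\in C_Z(F)=A$, and $\exp(Z/A)\le m^8n_0\le m^{10}$.
\end{proof}

\begin{proposition}\label{prop:pronilp}
Let $G_1$ be as in Proposition~\ref{prop:solv}. There is $\ell$ such that $Q^{(\ell)}\le\operatorname{Fit}(Q)$ for every finite quotient $Q$ of $G_1$. Hence the image of $T_0=G_1^{(\ell)}$ in every finite quotient of $G$ is nilpotent.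
\end{proposition}

\begin{proof}
Let $V\rtimes X$ be a finite quotient of $G_1$ with $V=\mathbb F_p^k$ and $X$ faithful and irreducible on $V$. Its exponent is at most $p\exp(X)$, so $p^k\le C(p\exp X)^d$ by Corollary~\ref{cor:weak}(a). Let $w=\lceil4d\rceil$ and suppose that $\operatorname{dl}(X)>2\zeta(w)+1$. In Lemma~\ref{lem:linear} we then have $ms>w\ge4d$, so $k>4d$ and $f<k/4d$. Hence $p^k\le Cp^{d+k/4}k^{10d}$, and since $3k/4-d>0$,
\[
2^{3k/4-d}\le p^{3k/4-d}\le Ck^{10d}.
\]
This bounds $k$ independently of $p$, say $k\le k_1$, and then $\operatorname{dl}(X)\le\zeta(k_1)$. So in all cases $\operatorname{dl}(X)\le\ell:=\max(2\zeta(w)+1,\zeta(k_1))$.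

Let $Q$ be a finite quotient of $G_1$; it is solvable. By (F5), $Q/\Phi(Q)=F\rtimes R$, where $F=\operatorname{Fit}(Q)/\Phi(Q)=V_1\oplus\dots\oplus V_j$ is abelian and the $V_i$ are irreducible modules. Dividing by $\bigoplus_{i'\ne i}V_{i'}$ gives $V_i\rtimes R$, in which $C_R(V_i)$ is normal, being normalized by $R$ and centralized by $V_i$. So $V_i\rtimes R/C_R(V_i)$ is a quotient of $G_1$ of the type just considered. Since $Q$ acts on $V_i$ through $R/C_R(V_i)$, the subgroup $Q^{(\ell)}$ centralizes every $V_i$, hence $F$. As $F$ is the Fitting subgroup of $Q/\Phi(Q)$, it contains its centralizer, and $Q^{(\ell)}\le\operatorname{Fit}(Q)$. For $N\trianglelefteq_fG$ apply this to $Q=G_1N/N$, for which $Q^{(\ell)}=T_0N/N$.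
\end{proof}

\section{Abelian extensions}\label{sec:abelian}

Our next goal is to show that $G/T_0$ is vn. The group $G/T_0$ is built from the finite group $G/G_1$ by $\ell$ abelian extensions, so it suffices to handle one extension $1\to A\to\Gamma\to\Gamma/A\to1$ with $A$ abelian and $\Gamma/A$ vn. As in Examples~\ref{ex:lamp} and~\ref{ex:six}, we look for finite quotients $A/J$ that are large while a small power of $\Gamma$ acts trivially on them. Two tools are needed. The first guarantees that $A$ has nonzero reductions modulo almost all primes of a suitable ring. The second chooses the primes.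

\subsection*{Generic freeness and a choice of primes}
By a theorem of P.~Hall, the group ring $R[U]$ of a polycyclic group $U$ over a commutative noetherian ring $R$ is noetherian. The next lemma is P.~Hall's generic freeness lemma.

\begin{lemma}\label{lem:free}
Let $R$ be a principal ideal domain, $U$ a polycyclic group and $M$ a f.g.\ $R[U]$-module. There is $0\ne\pi\in R$ such that $M[1/\pi]$ is a free $R[1/\pi]$-module.
\end{lemma}

\begin{proof}
We use induction on the length of a subnormal series of $U$ with cyclic factors. If $U=1$, let $\pi$ annihilate the torsion submodule of the f.g.\ $R$-module $M$. Otherwise let $U_0\trianglelefteq U$ have a shorter series, with $U/U_0$ generated by the image of $t$. If $U/U_0$ is finite, $M$ is f.g.\ over $R[U_0]$ and we are done. So let $U/U_0$ be infinite, and let $M_0$ be the $R[U_0]$-submodule generated by a finite generating set of $M$. Then $M=\sum_{i\in\mathbb Z}t^iM_0$, and each $t^iM_0$ is an $R[U_0]$-submodule since $U_0$ is normal. We filter $M$ so that only finitely many $R$-modules occur as factors, each a quotient of $M_0$ by an $R[U_0]$-submodule.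

Let $M_n^+=\sum_{0\le i\le n}t^iM_0$, $M_{-1}^+=0$ and $M^+=\bigcup_nM_n^+$. Multiplication by $t^n$ gives an $R$-isomorphism $M_0/K_n\cong M_n^+/M_{n-1}^+$, where $K_n=\{x\in M_0:t^nx\in M^+_{n-1}\}$. This is an $R[U_0]$-submodule, because $t^nux=(t^nut^{-n})t^nx$ for $u\in U_0$, and $K_n\subseteq K_{n+1}$ because $tM^+_{n-1}\subseteq M^+_n$. The chain $(K_n)$ stabilizes since $M_0$ is a noetherian $R[U_0]$-module. Next, $M$ is the ascending union of the $t^{-j}M^+$, $j\ge0$, and $t^{-j-1}M^+/t^{-j}M^+\cong M^+/tM^+\cong M_0/(M_0\cap tM^+)$ over $R$, since $M^+=M_0+tM^+$.

By induction each of these finitely many modules becomes free after inverting some nonzero element; let $\pi$ be the product of these elements. Localization is exact, so $M[1/\pi]$ is the union of the well-ordered chain $0\subseteq M_0^+[1/\pi]\subseteq M_1^+[1/\pi]\subseteq\dots\subseteq M^+[1/\pi]\subseteq t^{-1}M^+[1/\pi]\subseteq\cdots$ with free factors. Lifting a basis of each factor gives a basis of $M[1/\pi]$.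
\end{proof}

We use the lemma in the following form. If $M[1/\pi]$ is free of rank $\rho$ and $f\in R$ is irreducible with $f\nmid\pi$, then $\pi$ is invertible in $R/fR$, so
\begin{equation}\label{eq:reduction}
M/fM=M\otimes_RR/fR=M[1/\pi]\otimes_{R[1/\pi]}R/fR\cong(R/fR)^{\rho}.
\end{equation}

The second tool extends the construction of Example~\ref{ex:six} to number fields. If a prime $r$ splits completely in a number field $F$, then $F$ embeds in $\mathbb Q_r$. Chebotarev's theorem implies that for $F$ Galois over $\mathbb Q$ the number of primes $r\le x$ that split completely in $F$ is $(1+o(1))\,x/([F:\mathbb Q]\log x)$.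

\begin{lemma}\label{lem:primes}
Let $F$ be a finite Galois extension of $\mathbb Q$, let $\mathcal E$ be a finite set of primes, and let $d\ge1$ and $C>0$ be real numbers. There are positive integers $n$ and $M$ with $n>CM^d$ such that $n$ is a product of distinct primes $r\notin\mathcal E$ for which $F$ embeds in $\mathbb Q_r$ and $r-1$ divides $M$.
\end{lemma}

\begin{proof}
Let $\delta=[F:\mathbb Q]$. For $Q$ the product of the primes up to $y$ we have $Q/\varphi(Q)=\prod_{p\le y}(1-1/p)^{-1}\ge\sum_{j\le y}1/j$, so we can fix $Q$ with $Q/\varphi(Q)>2d\delta$. The field $F(\zeta_Q)$, with $\zeta_Q$ a primitive $Q$-th root of unity, is Galois over $\mathbb Q$ of degree at most $\delta\varphi(Q)$. Let $\mathcal R_x$ be the set of primes $r\in(\sqrt x,x]$ that split completely in $F(\zeta_Q)$, do not divide $Q$ and are not in $\mathcal E$. For $r\in\mathcal R_x$ the field $\mathbb Q_r$ contains $F$ and a primitive $Q$-th root of unity. Since $r\nmid Q$, the polynomial $X^Q-1$ has distinct roots modulo $r$, so this root of unity reduces to an element of order $Q$ in $\mathbb F_r^\times$, and $r\equiv1\pmod Q$. Put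
\[
n=\prod_{r\in\mathcal R_x}r,\qquad M=Q\cdot\operatorname{lcm}(1,2,\dots,\lfloor x/Q\rfloor).
\]
For $r\in\mathcal R_x$ we have $r-1=Qj$ with $1\le j\le x/Q$, so $r-1\mid M$. By Chebotarev's theorem $|\mathcal R_x|\ge(1-o(1))\,x/(\delta\varphi(Q)\log x)$, and $\log r\ge\frac12\log x$ for $r\in\mathcal R_x$. By the prime number theorem $\log\operatorname{lcm}(1,\dots,y)=(1+o(1))y$. Hence, as $x\to\infty$,
\[
\log n-d\log M\ge x\Bigl(\frac{1-o(1)}{2\delta\varphi(Q)}-\frac{d\,(1+o(1))}{Q}\Bigr)-d\log Q\longrightarrow\infty .\qedhere
\]
\end{proof}

\subsection*{The extension theorem}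

\begin{proposition}\label{prop:abelian}
Let $\Gamma$ be a $d$-flat group with an abelian normal subgroup $A_0$ such that $\Gamma/A_0$ is vn. Then $\Gamma$ is vn.
\end{proposition}

\begin{corollary}\label{cor:derived}
Let $G$ be $d$-flat. If $M\trianglelefteq G$ and $G/M$ is vn, then $G/M'$ is vn. In particular, if $G_1\trianglelefteq_fG$, then $G/G_1^{(i)}$ is vn for all $i$.
\end{corollary}

\begin{proof}
Apply the proposition to the $d$-flat group $G/M'$ and its subgroup $M/M'$. The second statement follows by induction on $i$.
\end{proof}

The rest of this section proves Proposition~\ref{prop:abelian}. Suppose that $\Gamma$ is not vn.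

\subsubsection*{Reduction to a minimal counterexample}
Consider the normal subgroups $K$ of $\Gamma$ with $\Gamma/K$ not vn. If the union $K$ of a chain of such subgroups had $\Gamma/K$ vn, then $\Gamma/K$ would be finitely presented, $K$ would be the normal closure of a finite set by (N4), and $K$ would equal a member of the chain. So Zorn's lemma gives a maximal such $K$. Replace $\Gamma$ by the $d$-flat group $\Gamma/K$ and $A_0$ by its image. Now $\Gamma$ is not vn, but all its proper quotients are. By (N1), $\Gamma$ has no nontrivial finite normal subgroup.

Let $L$ be given by Proposition~\ref{prop:key} for $\Gamma$. If $A_0\cap L=1$, then $\Gamma$ embeds in $\Gamma/A_0\times\Gamma/L$ and is vn. So $A_0\cap L\ne1$. Call $A$ \emph{admissible} if it is a nontrivial normal subgroup of $\Gamma$ contained in $A_0\cap L$. We write $A$ additively, as a $\Gamma$-module under $g\cdot a=gag^{-1}$; its submodules are the normal subgroups of $\Gamma$ that it contains. Every admissible $A$ is infinite, has $\Gamma/A$ vn, and satisfies the following.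
\begin{enumerate}
\item[(A1)] $|\Gamma/N|\le C\exp(\Gamma/NA)^d$ for all $N\trianglelefteq_f\Gamma$. This follows from \eqref{eq:key}, since $\Gamma/NL$ is a quotient of $\Gamma/NA$.
\item[(A2)] If $A\le\Gamma_1\trianglelefteq_f\Gamma$ and $\Gamma_1/A$ is nilpotent, then $A$ is a f.g.\ module over the noetherian ring $\mathbb Z[\Gamma_1/A]$. Indeed $A$ is f.g.\ over $\mathbb Z[\Gamma/A]$ by (N4), and the index is finite.
\item[(A3)] If $J\ne0$ is a $\Gamma$-submodule of $A$, then $A/J$ is a f.g.\ abelian group, being a subgroup of the f.g.\ vn group $\Gamma/J$.
\item[(A4)] No finite-index subgroup $\Gamma_2\ge A$ with $\Gamma_2/A$ nilpotent centralizes $A$, for then $\Gamma_2$ would be nilpotent.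
\end{enumerate}
If $A_0\cap L$ contains an element of prime order $r$, then $\{a\in A_0\cap L:ra=0\}$ is admissible. Otherwise every admissible subgroup is torsion-free. This gives two cases.

\subsubsection*{Case 1: $A$ is admissible and $rA=0$ for a prime $r$}
Choose $A\le\Gamma_1\trianglelefteq_f\Gamma$ with $\Gamma_1/A$ torsion-free nilpotent of class at most $c\ge1$, and let $b=[\Gamma:\Gamma_1]$. We first translate (A1) into a statement about the module $A$:
\begin{equation}\label{eq:module}
|A/[A,\Gamma_1^m]|\le C_1m^d\qquad\text{for all }m\ge1 .
\end{equation}
Let $J=[A,\Gamma_1^m]$, a $\Gamma$-submodule of $A$. The group $\Gamma/\Gamma_1^mA$ is f.g., vn and of exponent dividing $bm$, hence finite. By (A4) applied to $\Gamma_1^mA$ we have $J\ne0$, and by (A3) the group $A/J$ is f.g.\ of exponent $r$, hence finite. We need a finite quotient of $\Gamma$ into which $A/J$ embeds, that is, $N\trianglelefteq_f\Gamma$ with $N\cap A=J$, and $N$ should contain a power of $\Gamma$ not much higher than $m$. Lemma~\ref{lem:powers} provides it. In $X=\Gamma_1^mA/J$ the subgroup $A/J$ is central and the quotient $\Gamma_1^mA/A$ is torsion-free nilpotent of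 class at most $c$; so $X$ has class at most $c+1$. Let $\lambda=\lambda_{c+1}$ and $N/J=X^{\lambda r}$, so that $N\trianglelefteq\Gamma$. Each element of $N/J$ has the form $x^r$ with $x\in X$. If $x^r\in A/J$, then $x\in A/J$ by torsion-freeness of the quotient, and $x^r=1$. So $N\cap A=J$. For $g\in\Gamma$ we have $g^{bm}\in\Gamma_1^m$ and $g^{bm\lambda r}\in N$, so $\Gamma/NA$ has exponent dividing $bm\lambda r$ and is finite by (N2). Since $NA/N\cong A/J$, the index of $N$ is finite, and (A1) gives $|A/J|\le C(bm\lambda r)^d$. This is \eqref{eq:module}.

To contradict \eqref{eq:module} we find inside the action a copy of the ring $\mathbb F_r[x,x^{-1}]$ of Example~\ref{ex:lamp}. By (A2) there is a $\Gamma_1$-submodule of $A$ maximal among those with infinite quotient; let $A_1$ be this quotient. Then $A_1$ is infinite, its proper quotients are finite, and so it has no nonzero finite submodule. Let $U_1=\Gamma_1/C_{\Gamma_1}(A_1)$. It is a quotient of $\Gamma_1/A$, so f.g.\ nilpotent, and it is infinite because $A_1$ is an infinite f.g.\ $\mathbb F_r[U_1]$-module. A torsion-free normal subgroup of finite index in $U_1$ is nontrivial, so it meets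 the center of the nilpotent group $U_1$ nontrivially; thus there is a central $z\in U_1$ of infinite order. Let $R=\mathbb F_r[x,x^{-1}]$, a principal ideal domain, act on $A_1$ with $x$ acting as $z$. This action commutes with $U_1$, so $A_1$ is a f.g.\ $R[U_1]$-module.

\emph{$A_1$ is torsion-free over $R$.} Let $0\ne f\in R$ have nonzero kernel on $A_1$. The kernel is a submodule, so $fA_1\cong A_1/\ker f$ is finite, and $fA_1=0$. In the finite ring $R/fR$ the unit $x$ has finite order, so $f$ divides $x^M-1$ for some $M\ge1$. Then $z^M$ acts trivially on $A_1$, although $U_1$ acts faithfully and $z$ has infinite order. So every $f\ne0$ is injective on $A_1$, and $A_1/fA_1$ is a proper quotient, hence finite.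

\emph{Many reductions with a common exponent.} By Lemma~\ref{lem:free} there is a polynomial $\pi\ne0$ with $A_1[1/\pi]$ free over $R[1/\pi]$, of rank $\rho$. We have $\rho\ge1$ since $A_1$ embeds in $A_1[1/\pi]$, and $\rho<\infty$ by \eqref{eq:reduction} since $A_1/fA_1$ is finite. Let $j\ge4$ exceed $\deg\pi$, and let $f_1,\dots,f_\nu$ be the monic irreducible polynomials of degree $j$ over $\mathbb F_r$; they are pairwise coprime irreducible elements of $R$ not dividing $\pi$. At most $\sum_{i\le j/2}r^i\le2r^{j/2}\le r^j/2$ elements of $\mathbb F_{r^j}$ lie in proper subfields, and each $f_i$ has $j$ roots, so $j\nu\ge r^j/2$. The group $U_1$ acts on $A_1/f_iA_1\cong\mathbb F_{r^j}^\rho$ linearly over $R/f_iR\cong\mathbb F_{r^j}$. An element of $\mathrm{GL}_\rho(r^j)$ is a commuting product of a semisimple element, whose eigenvalues lie in $\mathbb F_{r^{j\rho!}}$, and a unipotent element $u$, for which $u^{r^\rho}-1=(u-1)^{r^\rho}=0$. So the exponent of $\mathrm{GL}_\rho(r^j)$ divides $m_j=r^\rho(r^{j\rho!}-1)$, and $[A_1,U_1^{m_j}]\subseteq f_iA_1$ for all $i$. By the Chinese remainder theorem $A_1/\bigcap_if_iA_1\cong\prod_iA_1/f_iA_1$. Since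 $[A,\Gamma_1^{m_j}]$ maps onto $[A_1,U_1^{m_j}]$, \eqref{eq:module} gives
\[
r^{\rho r^j/2}\le r^{j\rho\nu}\le|A_1/[A_1,U_1^{m_j}]|\le|A/[A,\Gamma_1^{m_j}]|\le C_1r^{d(\rho+j\rho!)} .
\]
The left exponent grows exponentially in $j$ and the right one linearly, a contradiction for large $j$.

\subsubsection*{Case 2: every admissible subgroup is torsion-free}
Let $A$ be admissible. For every integer $q\ge1$ we have $qA\ne0$, so $A/qA$ is finite by (A3). By (A2) and Lemma~\ref{lem:free} over $\mathbb Z$, there is an integer $\pi\ne0$ with $A[1/\pi]$ free over $\mathbb Z[1/\pi]$ of some rank $k\ge1$. By \eqref{eq:reduction}, $A/rA\cong\mathbb F_r^k$ for primes $r\nmid\pi$, so $k$ is finite, and $W=A\otimes\mathbb Q\supseteq A$ has dimension $k$. Choose $A$ with $k$ minimal. Then $W$ is an irreducible $\mathbb Q\Gamma$-module: for a nonzero submodule $W_0$ the group $A\cap W_0$ is admissible and spans $W_0$, so $\dim W_0\ge k$.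

\emph{A diagonalizable subgroup.} Let $A\le\Gamma_1\trianglelefteq_f\Gamma$ with $\Gamma_1/A$ nilpotent. By Mal'cev's theorem, a solvable linear group over an algebraically closed field has a triangularizable subgroup of finite index. Apply this to the image of $\Gamma_1$ on $W\otimes\overline{\mathbb Q}$, take the preimage in $\Gamma_1$, and intersect its conjugates in $\Gamma$. We obtain $\Gamma_2\trianglelefteq_f\Gamma$ with $A\le\Gamma_2\le\Gamma_1$ acting triangularizably. By (F4), $W$ is a direct sum of irreducible $\mathbb Q\Gamma_2$-modules, and in characteristic $0$ complete reducibility survives extension of scalars. The composition factors of $W\otimes\overline{\mathbb Q}$ are one-dimensional, so $\Gamma_2$ acts diagonalizably; in particular it acts on $W$ through an abelian group. The fixed space $W^{\Gamma_2}$ is a $\Gamma$-submodule, and it is not $W$ by (A4), so it is $0$. Thus no irreducible summand of $W$ over $\Gamma_2$ is the trivial module. Let $b=[\Gamma:\Gamma_2]$.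

We will find $n$ and $M$ such that $\Gamma_2^M$ acts trivially on $A/nA$, as in Example~\ref{ex:six}. We then need $N\trianglelefteq_f\Gamma$ that meets $A$ in roughly $nA$ and contains roughly $\Gamma_2^M$ modulo $A$. The construction of Case 1 would take $\lambda n$-th powers in $\Gamma_2^MA/nA$ and so multiply the exponent by $n$, which destroys the gain. In Example~\ref{ex:six} the problem does not arise because the extension splits, and $N$ is generated by $nA$ and the $M$-th powers in a complement. We show that $\Gamma$ has finite index in a split extension.

\emph{Vanishing of cohomology.} We claim: if $U$ is f.g.\ nilpotent and $V$ is a finite-dimensional irreducible $\mathbb QU$-module on which $U$ acts nontrivially, then $H^i(U,V)=0$ for all $i\ge0$. We use induction on the length of a central series of $U$ with nontrivial cyclic factors. As $U\ne1$, there is a last nontrivial term $\langle u\rangle$, which is central. For a cyclic group acting on a $\mathbb Q$-vector space, $H^0(\langle u\rangle,V)=\ker(u-1)$; $H^1(\langle u\rangle,V)$ is the cokernel of $u-1$ if $u$ has infinite order and $0$ otherwise; and all higher groups vanish. Since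 $u$ is central, $\ker(u-1)$ is a submodule, so $u-1$ is invertible or zero on $V$. In the first case $H^q(\langle u\rangle,V)=0$ for all $q$. In the second case $V$ is an irreducible module with nontrivial action for $U/\langle u\rangle$, each $H^q(\langle u\rangle,V)$ is $0$ or isomorphic to $V$ as a $U/\langle u\rangle$-module (for $q=1$ it is $\operatorname{Hom}(\langle u\rangle,V)$, with $u$ central), and induction applies. In both cases all terms $H^p(U/\langle u\rangle,H^q(\langle u\rangle,V))$ of the Lyndon--Hochschild--Serre spectral sequence, which converges to $H^{p+q}(U,V)$, vanish. This proves the claim.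

Applying it to the summands of $W$ gives $H^2(\Gamma_2/A,W)=0$. The composite of restriction $H^2(\Gamma/A,W)\to H^2(\Gamma_2/A,W)$ and corestriction is multiplication by $b$, which is invertible on a $\mathbb Q$-vector space. Hence $H^2(\Gamma/A,W)=0$, and every extension of $W$ by $\Gamma/A$ that induces the given action splits.

\emph{A split overgroup.} In $W\rtimes\Gamma$ the set $\{(-a,a):a\in A\}$ is a normal subgroup, because $A$ acts trivially on $W$. Let $\Gamma^W$ be the quotient. It contains $W$ and $\Gamma$, with $\Gamma^W=W\Gamma$, $W\cap\Gamma=A$ and $\Gamma^W/W\cong\Gamma/A$. So $\Gamma^W=W\rtimes P$ with $P\cong\Gamma/A$. Let $w_is_i$, with $w_i\in W$ and $s_i\in\Gamma$, be finitely many generators of $P$, and choose $q\ge1$ with all $qw_i\in A$. Put $A^*=\frac1qA\cong A$ and $\Gamma^*=A^*\Gamma$. Then $P\le\Gamma^*$, $\Gamma^*\cap W=A^*(\Gamma\cap W)=A^*$, and so $\Gamma^*=A^*\rtimes P$. The index $v=[\Gamma^*:\Gamma]=|A^*/A|=|A/qA|$ is finite. Let $P_2=P\cap W\Gamma_2\trianglelefteq P$, which corresponds to $\Gamma_2/A$ and induces on $W$ the same abelian group of linear maps as $\Gamma_2$.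

\emph{Primes at which the action has small exponent.} Let $u_1,\dots,u_t$ generate $\Gamma_2$, and let $g_i\in\mathbb Q[X]$ be the minimal polynomial of $u_i$ on $W$. It is monic with distinct nonzero roots. Let $F$ be the splitting field of $g_1\cdots g_t$. Let $\mathcal E$ be the finite set of primes $r$ that divide $\pi$ or the denominator of a coefficient of some $g_i$, or for which some $g_i$ has discriminant or constant term $0$ modulo $r$. Let $r\notin\mathcal E$ be such that $F$ embeds in $\mathbb Q_r$. The roots of $g_i$ then lie in $\mathbb Q_r$ and are integral over $\mathbb Z_r$, so they lie in $\mathbb Z_r$, and their reductions are distinct nonzero elements of $\mathbb F_r$. So the reduction $\bar g_i$ divides $X^{r-1}-1$. Clearing the denominators of $g_i$, which are prime to $r$, we see that $\bar g_i(u_i)=0$ on the $\mathbb F_r$-space $A^*/rA^*$. Hence $u_i^{r-1}=1$ on $A^*/rA^*$, and since the $u_i$ commute on $W$, the $(r-1)$-th power of every element of $\Gamma_2$, and of $P_2$, acts trivially on $A^*/rA^*$.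

\emph{The contradiction.} Let $n$ and $M$ be as in Lemma~\ref{lem:primes} for $F$, $\mathcal E$, $d$ and a constant to be specified. Then $P_2^M$ acts trivially on $A^*/nA^*\cong\prod_{r\mid n}A^*/rA^*$, a group of order $n^k\ge n$. The subgroup $N^*=nA^*P_2^M$ is normal in $\Gamma^*$: it is normalized by $P$, and by $A^*$ because $[A^*,P_2^M]\subseteq nA^*$. The quotient $\Gamma^*/N^*\cong A^*/nA^*\rtimes P/P_2^M$ is finite, as $P/P_2^M$ is f.g., vn and of exponent dividing $bM$. Let $N=N^*\cap\Gamma\trianglelefteq_f\Gamma$. The image of $\Gamma$ in $\Gamma^*/N^*$ has index at most $v$, so $|\Gamma/N|\ge n/v$.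

Let $g\in\Gamma$. Then $g^b\in\Gamma_2$ projects to an element $y\in P_2$ under $\Gamma^*\to P$, so $g^{bMv!}=a\,y^{Mv!}$ with $a\in A^*$. Two of the $v+1$ cosets $y^{Mi}\Gamma$, $0\le i\le v$, coincide, so $y^{Mi}\in\Gamma$ for some $1\le i\le v$, and therefore $y^{Mv!}\in\Gamma\cap P_2^M\le N$. Then $a\in A^*\cap\Gamma=A$. So $\exp(\Gamma/NA)$ divides $bMv!$, and (A1) gives $n\le C_2M^d$ with $C_2=vC(bv!)^d$ independent of $n$ and $M$. Choosing $n>C_2M^d$ in Lemma~\ref{lem:primes} we reach a contradiction. This completes the proof of Proposition~\ref{prop:abelian}. \qed

\section{The remaining kernel and a $p$-adic Lie algebra}\label{sec:padic}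

We now know that $G/T_0$ is vn and that the finite images of $T_0$ are nilpotent. Passing from $T_0$ to $T_0'$, $T_0''$, and so on keeps the quotient vn, but this process need not reach the trivial group. What stops is the Hirsch length, which is bounded by $d$. So we may pass to a subgroup $T\le T_0$ below which every further vn quotient adds only a finite group. Such a $T$ has finite abelianization, and so do its finite-index subgroups that are normal in $G$; this is how a group with perfect Lie algebra behaves. We make this precise for one prime $p$ at a time.

\subsection*{Background on pro-$p$ groups}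
The \emph{pro-$p$ completion} of a group $B$ is the inverse limit of its finite $p$-group quotients. The image of $B$ is dense, the map is injective if $B$ is residually $p$, and automorphisms of $B$ extend to continuous automorphisms. The \emph{rank} of a pro-$p$ group is the supremum, over closed subgroups, of the minimal number of topological generators; finite rank passes to closed subgroups, and the pro-$p$ groups of finite rank are the $p$-adic analytic ones. A f.g.\ pro-$p$ group $V$ is \emph{uniform} if it is torsion-free and $V'$ lies in the closure of $V^p$ (of $V^4$ if $p=2$).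
\begin{enumerate}
\item[(P1)] (Lazard's theorem, \cite[Theorem 11.4]{DDMS}.) For a f.g.\ pro-$p$ group $P$ let $D_i$ be the $i$-th dimension subgroup, the closure of $\prod_{lp^e\ge i}\gamma_l(P)^{p^e}$. If $D_i=D_{i+1}$ for some $i$, then $P$ has finite rank.
\item[(P2)] (\cite[Corollary 4.3]{DDMS}.) A pro-$p$ group of finite rank has a characteristic open uniform subgroup.
\item[(P3)] For a uniform group $V$ there is a homeomorphism $\log$ from $V$ onto a $\mathbb Z_p$-Lie algebra $\Lambda$, free of finite rank as a $\mathbb Z_p$-module and with $[\Lambda,\Lambda]\subseteq p\Lambda$ ($4\Lambda$ if $p=2$), such that $\log(xy)$ is the sum of the convergent Baker--Campbell--Hausdorff series $\log x+\log y+\frac12[\log x,\log y]+\cdots$, whose further terms are rational multiples of iterated brackets. Continuous automorphisms of $V$ correspond to automorphisms of $\Lambda$, and $\log(gyg^{-1})=e^{\operatorname{ad}\log g}(\log y)$ for $g,y\in V$, where $e^\delta=\sum_i\delta^i/i!$.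
\end{enumerate}
For a finite-dimensional Lie algebra $\mathfrak t$ over a field of characteristic $0$, the radical $\operatorname{rad}(\mathfrak t)$ is the largest solvable ideal; it is invariant under automorphisms, and $\mathfrak t/\operatorname{rad}(\mathfrak t)$ is semisimple. A semisimple Lie algebra $\mathfrak s$ has trivial center and all its derivations are inner: $\operatorname{Der}(\mathfrak s)=\operatorname{ad}\mathfrak s$.

\subsection*{One prime}

\begin{proposition}\label{prop:oneprime}
Let $G$ be $d$-flat, $p$ a prime and $T\trianglelefteq G$. Assume:
\begin{enumerate}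
\item[(a)] $G/T$ is vn;
\item[(b)] if $T_1\trianglelefteq G$, $T_1\le T$ and $G/T_1$ is vn, then $T/T_1$ is finite;
\item[(c)] the family $\mathcal M_p$ of all $M\trianglelefteq G$ with $M\le T$ and $T/M$ a finite $p$-group has trivial intersection.
\end{enumerate}
Then $T$ is finite.
\end{proposition}

\begin{proof}
Suppose that $T$ is infinite. By Corollary~\ref{cor:derived} and (b), $T/T'$ is finite.

\emph{Step 1: a residually $p$ subgroup of finite index.} Hypothesis (c) concerns only $T$, which is not known to be f.g.; to use (P1) and Corollary~\ref{cor:weak}(a) we need a finite-index subgroup of $G$. Let $G_3/T$ be a torsion-free nilpotent normal subgroup of finite index in $G/T$, and let $G_2$ be the subgroup of $G_3$ acting trivially on the finite abelian group $T/T'T^p$. Then $T\le G_2\trianglelefteq_fG$ and $G_2/T$ is torsion-free nilpotent. Let $M\in\mathcal M_p$. The group $G_2$ acts trivially on the Frattini quotient $T/T'T^pM$ of $T/M$, so by (F3) it induces on $T/M$ a finite $p$-group $Y$ of automorphisms. The finite $p$-group $T/M\rtimes Y$ is nilpotent, so $[T,G_2,\dots,G_2]\le M$ for sufficiently many copies of $G_2$. As $G_2/T$ is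 nilpotent, $G_2/M$ is a f.g.\ nilpotent group, and its torsion subgroup is $T/M$. By Lemma~\ref{lem:resp} it is residually $p$. By (c), $G_2$ is residually $p$, and it embeds in its pro-$p$ completion $P$, a f.g.\ pro-$p$ group.

\emph{Step 2: $P$ has finite rank.} Every finite continuous quotient of $P/\overline{P^{p^j}}$ is a quotient of $G_2$ of exponent dividing $p^j$, so it has order at most $Cp^{jd}$ by Corollary~\ref{cor:weak}(a). Hence $|P:\overline{P^{p^j}}|\le Cp^{jd}$. Taking $l=1$, $e=j$ in the definition shows $\overline{P^{p^j}}\le D_{p^j}$. If the inclusions in $P=D_1\ge D_2\ge\dots\ge D_{p^j}$ were all strict, we would have $p^{p^j-1}\le|P:D_{p^j}|\le Cp^{jd}$, which fails for large $j$. By (P1), $P$ has finite rank.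

\emph{Step 3: a perfect Lie algebra.} Let $\bar T$ be the closure of $T$ in $P$. It is infinite, normal in $P$, and of finite rank. Let $V$ be a characteristic open uniform subgroup of $\bar T$, let $\Lambda=\log V$ and $\mathfrak t=\mathbb Q_p\otimes\Lambda$. As $V$ has finite index in the infinite group $\bar T$, we have $\mathfrak t\ne0$. The group $G$ acts on $G_2$ by conjugation, hence on $P$, $\bar T$ and $V$ by continuous automorphisms. So $M=T\cap V$ is normal in $G$; it has finite index in $T$, and it is dense in $V$ because $V$ is open and $T$ is dense in $\bar T$. By (a) and (N1), $G/M$ is vn. By Corollary~\ref{cor:derived}, $G/M'$ is vn, and by (b), $M/M'$ is finite. By (P3), all terms of the series for $\log(xy)$ after the first two lie in the closed subspace $[\mathfrak t,\mathfrak t]$. So $x\mapsto\log x+[\mathfrak t,\mathfrak t]$ is a continuous homomorphism $V\to\mathfrak t/[\mathfrak t,\mathfrak t]$, and its image spans. On $M$ it factors through the finite group $M/M'$, and the target is torsion-free, so it vanishes on $M$ and by density on $V$. Thus $\mathfrak t=[\mathfrak t,\mathfrak t]$. A nonzero perfect Lie algebra is not solvable,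 so $\mathfrak s=\mathfrak t/\operatorname{rad}(\mathfrak t)$ is a nonzero semisimple Lie algebra.

The weak inequality has nothing more to give here, as the groups $\mathrm{SL}_2(\mathbb Z/p^j)$ in Remark~\ref{rem:weak} indicate. To use \eqref{eq:key} we need large finite quotients of $G$ that are almost filled by the image of $L$. They come from the action on $\mathfrak s$: all derivations of $\mathfrak s$ are inner, so $T$ alone accounts for a finite-index part of this action.

\emph{Step 4: the image of $V$ is open in $\operatorname{Aut}(\mathfrak s)$.} The conjugation actions $y\mapsto gyg^{-1}$ of $G$ and of $P$ on $V$ induce actions on $\mathfrak t$ and $\mathfrak s$, which agree on $G_2$. We denote both homomorphisms $G\to\operatorname{Aut}(\mathfrak s)$ and $P\to\operatorname{Aut}(\mathfrak s)$ by $\rho$. The second is continuous for the topology of $\mathrm{GL}(\mathfrak s)$, since $g\mapsto\log(gyg^{-1})$ is continuous for each $y\in V$ and $\Lambda$ spans $\mathfrak t$. Let $\bar\Lambda$ be the image of $\Lambda$ in $\mathfrak s$, a $\mathbb Z_p$-lattice closed under brackets. By (P3), $\rho(V)=\{e^{\operatorname{ad}\xi}:\xi\in\bar\Lambda\}$.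

The exponential and logarithm series are mutually inverse homeomorphisms between $p^2\operatorname{End}(\bar\Lambda)$ and $1+p^2\operatorname{End}(\bar\Lambda)$, and $(e^\delta)^t=e^{t\delta}$ for integers $t\geq 0$. Let $\phi=e^\delta$ with $\delta\in p^2\operatorname{End}(\bar\Lambda)$ be an automorphism of $\mathfrak s$. Then $\delta$ is a derivation. Indeed, for $a,b\in\mathfrak s$ the power series $e^{t\delta}[a,b]-[e^{t\delta}a,e^{t\delta}b]$ in $t$ has bounded coefficients and zero constant term, and it vanishes at $t=p^i$ because $\phi^{p^i}$ is an automorphism; dividing by $p^i$ and letting $i\to\infty$ shows that the linear coefficient $\delta[a,b]-[\delta a,b]-[a,\delta b]$ is zero. Now $\operatorname{ad}\bar\Lambda$ is a lattice in $\operatorname{ad}\mathfrak s=\operatorname{Der}(\mathfrak s)$, hence an open subset. So for $\phi\in\operatorname{Aut}(\mathfrak s)$ close enough to $1$, its logarithm lies in $\operatorname{ad}\bar\Lambda$ and $\phi\in\rho(V)$. A subgroup containing a neighborhood of $1$ is open, so $\rho(V)$ and $\rho(\bar T)$ are open in $\operatorname{Aut}(\mathfrak s)$. They are infinite: for $0\ne\xi\in p^2\bar\Lambda$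 we have $\operatorname{ad}\xi\ne0$, and the elements $e^{t\operatorname{ad}\xi}\in\rho(V)$, $t\ge0$, have distinct logarithms.

\emph{Step 5: the contradiction.} The group $\rho(P)$ is compact, so its open subgroup $\rho(\bar T)$ has finite index. Let $\mathcal G$ be the closure of $\rho(G)$. It contains $\rho(P)$, in which $\rho(G_2)$ is dense, and it is contained in the compact set $\bigcup_i\rho(g_i)\rho(P)$, where the $g_i$ represent the cosets of $G_2$ in $G$. So $\mathcal G$ is compact and totally disconnected, that is, profinite; it is infinite; and $\kappa_1=[\mathcal G:\rho(\bar T)]$ is finite.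

Let $L$ be given by Proposition~\ref{prop:key}. The group $G/(T\cap L)$ embeds in $G/T\times G/L$, so it is vn, and $\kappa_2=|T/(T\cap L)|$ is finite by (b). Let $\mathcal N$ be an open normal subgroup of $\mathcal G$ and $N=\rho^{-1}(\mathcal N)\trianglelefteq G$. By density $G/N\cong\mathcal G/\mathcal N$, and under this isomorphism $NT/N$ corresponds to $\mathcal N\rho(T)/\mathcal N=\mathcal N\rho(\bar T)/\mathcal N$. So $[G:NT]\le\kappa_1$ and
\[
[G:NL]\le[G:N(T\cap L)]\le[G:NT]\,[T:T\cap L]\le\kappa_1\kappa_2 .
\]
By \eqref{eq:key}, $|\mathcal G/\mathcal N|=|G/N|\le C(\kappa_1\kappa_2)^d$ for all $\mathcal N$. But an infinite profinite group has open normal subgroups of unbounded index. Hence $T$ is finite.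
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:main}}
The ``if'' direction is Proposition~\ref{prop:if}. For the converse let $d=1/\alpha$ and let $G$ be $d$-flat and residually finite. It suffices to show that $G$ is vn, for then $h(G)\le d$ by Corollary~\ref{cor:weak}(b).

Let $T_0=G_1^{(\ell)}$ be as in Proposition~\ref{prop:pronilp}. By Corollary~\ref{cor:derived}, $G/T_0$ is vn. Among all $T\trianglelefteq G$ with $T\le T_0$ and $G/T$ vn choose one with $h(G/T)$ maximal; this is possible by Corollary~\ref{cor:weak}(b). If $T_1\trianglelefteq G$, $T_1\le T$ and $G/T_1$ is vn, then $h(T/T_1)=h(G/T_1)-h(G/T)\le0$, so $T/T_1$ is finite by (N2). Thus $T$ satisfies (a) and (b) of Proposition~\ref{prop:oneprime}, and $T/T'$ is finite by Corollary~\ref{cor:derived}. Let $\Pi$ be the finite set of primes dividing $|T/T'|$.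

Let $\mathcal M$ be the family of all $M\trianglelefteq G$ with $M\le T$ and $T/M$ finite. It contains $N\cap T$ for all $N\trianglelefteq_fG$, so $\bigcap\mathcal M=1$ because $G$ is residually finite. This is the only use of that hypothesis. Let $M\in\mathcal M$. By (N1) and (N2), $G/M$ is vn and residually finite, so there is $N\trianglelefteq_fG$ with $N\ge M$ and $N\cap T=M$. Then $T/M\cong TN/N\le T_0N/N$ is nilpotent by Proposition~\ref{prop:pronilp}. A finite nilpotent group is the product of its Sylow subgroups, and each nontrivial one has nontrivial abelianization, so every prime dividing $|T/M|$ lies in $\Pi$. If $\Pi$ is empty, then $\mathcal M=\{T\}$, so $T=1$ and $G$ is vn. Let $\Pi$ be nonempty.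

For $p\in\Pi$ let $K_p$ be the intersection of all $M\in\mathcal M$ with $T/M$ a $p$-group. For $M\in\mathcal M$ let $M_p/M$ be the product of the Sylow subgroups of $T/M$ for primes other than $p$. It is characteristic in $T/M$, so $M_p\in\mathcal M$; moreover $T/M_p$ is a $p$-group and $\bigcap_{p\in\Pi}M_p=M$. Hence $\bigcap_{p\in\Pi}K_p\le\bigcap\mathcal M=1$, and $T$ embeds in $\prod_{p\in\Pi}T/K_p$.

Fix $p\in\Pi$. The group $G/K_p$ is $d$-flat, and its normal subgroup $T/K_p$ satisfies (a) and (b) of Proposition~\ref{prop:oneprime}, by taking preimages in $G$, and (c), by the definition of $K_p$. So $T/K_p$ is finite for each $p\in\Pi$. Therefore $T$ is finite, and $G$ is vn by (N1). \qed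

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao, Publ.\ IH\'ES 116 (2012).

\bibitem{DDMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{GT}
David Guo and Matthew Tointon, \emph{Residually finite groups with uniformly almost flat quotients}, arXiv:2410.23035 (2024).

\end{thebibliography}
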